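\title{Brieskorn homology spheres without doubly primitive knots}

\begin{abstract}
A homology sphere $Y$ is said to contain $K_{p,k}$ if $p$-surgery on a knot in $Y$ gives the lens space $L(p,k^2)$ with the simple knot $K(p,k^2,k)$ as dual knot. It has been conjectured that every Brieskorn homology sphere contains some $K_{p,k}$. We disprove this. If $a_ja_k\not\equiv\pm1,\pm2\pmod{a_i}$ for every ordering of the indices, then no genus-two Heegaard surface of $\Sigma(a_1,a_2,a_3)$ carries a doubly primitive curve, and so $\Sigma(a_1,a_2,a_3)$ contains no $K_{p,k}$ with either orientation. This applies to $\Sigma(8,9,13)$ and to a set of triples of density one. The proof passes to the triangle group of the base orbifold and compares, by a combinatorial curvature argument, the conjugacy classes that primitive elements of the two handlebodies can represent.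
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Simple knots and the knots $K_{p,k}$}

For coprime integers $p>0$ and $q$, let $L(p,q)$ be the oriented lens space obtained by $p/q$-surgery on the unknot $U\subset S^3$. It has the genus-one Heegaard splitting $L(p,q)=V\cup W$, where $W$ is the exterior of $U$ and $V$ is the glued-in solid torus. The class of the core $K_V$ of $V$ generates $H_1(L(p,q))\cong\mathbb Z/p\mathbb Z$.

Choose meridian disks $D_V\subset V$ and $D_W\subset W$ whose boundaries meet transversely in exactly $p$ points. A \emph{simple knot} is the union of a properly embedded arc in $D_V$ and a properly embedded arc in $D_W$ with the same two endpoints among these $p$ points. It is a standard fact that each class in $H_1(L(p,q))$ contains exactly one simple knot up to isotopy. We write $K(p,q,k)$ for the simple knot in the class $k[K_V]$.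

\begin{definition}\label{def:Kpk}
Let $0<k<p$ be coprime integers. A knot $K$ in an oriented integral homology sphere $Y$ is a \emph{$K_{p,k}$} if there is an orientation-preserving homeomorphism $Y_p(K)\to L(p,k^2)$ from the result of $(+p)$-surgery on $K$ that carries the dual knot (the core of the glued-in solid torus) to a knot isotopic to $K(p,k^2,k)$. We say that $Y$ \emph{contains $K_{p,k}$} if it contains such a knot for some pair $(p,k)$.
\end{definition}

Read backward, the definition says that $Y$ is obtained from a lens space by surgery on a knot that is specified by the two integers $p$ and $k$. The first example is the unknot in $S^3$, which is a $K_{p,1}$ for every $p\ge2$. Indeed, take as endpoints two intersection points that are consecutive on $\partial D_W$ and push the arc in $D_W$ onto $\partial D_W$. The simple knot becomes an arc in $D_V$ followed by an arc running once along $\partial V$, that is, a core of $V$; so $K(p,1,1)=K_V$, which is the dual knot of $p$-surgery on $U$.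

Which other homology spheres occur? For pairwise coprime integers $a_1,a_2,a_3\ge2$, the \emph{Brieskorn homology sphere} is
\[
\Sigma(a_1,a_2,a_3)=\{(x_1,x_2,x_3)\in\mathbb C^3:\ x_1^{a_1}+x_2^{a_2}+x_3^{a_3}=0\}\cap S^5,
\]
oriented as the link of the singularity, that is, as the boundary of the Milnor fiber; for example, $\Sigma(2,3,5)$ is the Poincar\'e sphere obtained by $(-1)$-surgery on the left-handed trefoil. The following are known to contain $K_{p,k}$, for positive integers $s,n,m$ for which they are defined:
\[
\Sigma(2,3,6n\pm1),\qquad \Sigma(2,2s+1,2(2s+1)n\pm1),\qquad \Sigma(m,ms+m-1,m(ms+m-1)n\pm1).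
\]
The known constructions do not cover all cases; for instance, it is not known whether $\Sigma(7,11,15)$ contains $K_{p,k}$. The following conjecture is posed in \cite{Tange}.

\begin{quote}
\textbf{Conjecture.} \emph{Every Brieskorn homology sphere contains $K_{p,k}$.}
\end{quote}

The families above have several parameters, and this makes the conjecture plausible. They share one arithmetic feature, however: in each of them the product of the last two exponents is $\equiv\pm1$ modulo the first. We show that a congruence of this kind cannot be avoided.

\subsection*{Results}

Let $\Sigma=\Sigma(a_1,a_2,a_3)$, put $\hat a_i=a_1a_2a_3/a_i$, and consider the condition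
\begin{equation}\label{eq:G}
\hat a_i\not\equiv 0,\pm1,\pm2\pmod{a_i}\qquad\text{for } i=1,2,3.\tag{G}
\end{equation}
The residue $0$ is excluded automatically, as $\hat a_i$ is a unit modulo $a_i$. Every unit modulo $2,3,4,5$ or $6$ is $\equiv\pm1$ or $\pm2$, so \eqref{eq:G} forces $a_i\ge7$ for all $i$.

An element of a free group is \emph{primitive} if it belongs to a basis. A simple closed curve on a genus-two Heegaard surface is \emph{doubly primitive} if in each of the two handlebodies it represents, up to conjugacy, a primitive element of the free fundamental group.

\begin{theorem}\label{thm:main}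
If \eqref{eq:G} holds, then no genus-two Heegaard surface of $\Sigma$ carries a doubly primitive curve. Consequently neither $\Sigma$ nor $-\Sigma$ contains $K_{p,k}$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item $\Sigma(8,9,13)$ contains no $K_{p,k}$, so the conjecture is false.
\item The same holds for $\Sigma(8,9,72n+13)$, $n\ge0$, and for $\Sigma(7,11,20)$.
\item The proportion of pairwise coprime triples $2\le a_1<a_2<a_3\le X$ for which $\Sigma(a_1,a_2,a_3)$ contains no $K_{p,k}$ tends to $1$ as $X\to\infty$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1), (2) Let $a_3=72n+13$. Then $9a_3\equiv117\equiv-3\pmod 8$ and $8a_3\equiv104\equiv-4\pmod 9$. The third product is $72$. For $n=0$ it is $\equiv-6\pmod{13}$, and for $n\ge1$ it satisfies $3\le72\le a_3-3$. For $(7,11,20)$ we have $220\equiv3\pmod7$, $140\equiv-3\pmod{11}$ and $77\equiv-3\pmod{20}$. So \eqref{eq:G} holds in all these cases.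

(3) If \eqref{eq:G} fails, then some $a_i$ divides $\hat a_i-r$ with $r\in\{\pm1,\pm2\}$. Since $6\le\hat a_i\le X^2$, this is a positive integer of size at most $X^2+2$, and it has $O_\varepsilon(X^\varepsilon)$ divisors. There are three choices for $i$, four for $r$ and at most $X^2$ for the other two exponents, so $O_\varepsilon(X^{2+\varepsilon})$ triples violate \eqref{eq:G}. Triples of distinct primes show that the total number of triples is at least $\binom{\pi(X)}{3}\gg X^3/\log^3X$.
\end{proof}

Nothing is claimed about $\Sigma(7,11,15)$: there $77\equiv2\pmod{15}$, so \eqref{eq:G} fails.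

\subsection*{Outline of the proof}

A knot $K_{p,k}$ is isotopic to a doubly primitive curve (Section~\ref{sec:dp}). Under \eqref{eq:G}, the classification of Heegaard splittings of Seifert fibered spaces leaves only genus-two splittings built from two exceptional fibers and an arc, and for these both free groups map in an explicit way to the triangle group $\Delta$ of the base orbifold (Section~\ref{sec:split}). A doubly primitive curve would give one conjugacy class of $\Delta$ with two descriptions. Section~\ref{sec:model} shows on the shortest words why the descriptions clash: written in the rotations $x,y$, the words from one side repeat a syllable $x^{\pm u}$ or $y^{\pm v}$ with $u,v\not\equiv\pm1,\pm2$, while the words from the other side always contain syllables with exponents $\pm1$ or $\pm2$. Section~\ref{sec:prim} derives the normal forms, Section~\ref{sec:tiling} proves the uniqueness statement that allows syllables to be compared, and Section~\ref{sec:end} carries out the comparison.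

\section{The knot $K_{p,k}$ is doubly primitive}\label{sec:dp}

The definition of $K_{p,k}$ refers to a lens space that is not given in advance. The next lemma replaces it by a property of $Y$ alone. A properly embedded arc $\alpha$ in a $3$-manifold $M$ is \emph{boundary-parallel} if there is a disk $B\subset M$ with $\partial B=\alpha\cup\alpha'$ and $B\cap\partial M=\alpha'$. We write $N(\cdot)$ for a closed regular neighborhood and $\natural$ for boundary-connected sum.

\begin{lemma}\label{lem:dp}
Let $L=V\cup W$ be a genus-one Heegaard splitting and let $K'=\alpha_V\cup\alpha_W$ be a knot, where $\alpha_V\subset V$ and $\alpha_W\subset W$ are boundary-parallel arcs. Let $Y$ be obtained by surgery on $K'$ along a slope that meets the meridian of $K'$ once, and let $K\subset Y$ be the core of the glued-in solid torus. Then $K$ is isotopic to a doubly primitive curve $\ell$ on a genus-two Heegaard surface $F$ of $Y$.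
\end{lemma}

\begin{proof}
Move the arc $\alpha_W$ to the other side: put $H_1=V\cup N(\alpha_W)$, $H_2=W\setminus\operatorname{int}N(\alpha_W)$ and $F=\partial H_1=\partial H_2$. Now $K'$ lies inside $H_1$, and the surgery does not change $H_2$. Let $\delta$ be the cocore disk of the $1$-handle $N(\alpha_W)$, and let $\ell=\partial\delta\subset F$.

\emph{The side $H_2$.} Let $B_W\subset W$ be a disk of parallelism for $\alpha_W$. Its neighborhood $N(B_W)$ is a ball whose frontier in $W$ is a disk. Hence $H_2$ is the boundary-connected sum of the solid torus $\operatorname{cl}(W\setminus N(B_W))$ and the exterior of the unknotted arc $\alpha_W$ in the ball $N(B_W)$. This exterior is an annulus times an interval, a solid torus whose fundamental group is generated by the meridian $\ell$ of the arc. So $H_2$ is a genus-two handlebody, and $\ell$ generates a free factor $\mathbb Z$ of $\pi_1(H_2)=\mathbb Z*\mathbb Z$.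

\emph{The other side.} Let $B_V\subset V$ be a disk of parallelism for $\alpha_V$ and put $M=N(B_V)\cup N(\alpha_W)$. This is a ball with a $1$-handle, so a solid torus with meridian disk $\delta$, and $H_1=M\,\natural\,\operatorname{cl}(V\setminus N(B_V))$. The knot $K'$ meets $\delta$ once, and cutting $M$ along $\delta$ turns it into an unknotted arc in a ball; hence $K'$ is a core of $M$ and $M\setminus\operatorname{int}N(K')\cong T^2\times I$. The surgery replaces $M$ by $M'=(T^2\times I)\cup V'$, where $V'$ is the glued-in solid torus; $M'$ is a solid torus with core $K$. The annulus $\delta\setminus\operatorname{int}N(K')$ gives an isotopy from $\ell$ to the meridian of $K'$ on $\partial V'$. By hypothesis this curve meets the meridian of $V'$ once, so it is isotopic to $K$ in $V'$ and generates $\pi_1(M')$. Thus $H_1'=M'\,\natural\,\operatorname{cl}(V\setminus N(B_V))$ is a genus-two handlebody in which $\ell$ is primitive, and $Y=H_1'\cup_FH_2$.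
\end{proof}

A properly embedded arc in a meridian disk cuts off a subdisk, so the two arcs of a simple knot are boundary-parallel. If $K\subset Y$ is a $K_{p,k}$, then $Y$ is obtained from $L(p,k^2)$ by surgery on $K(p,k^2,k)$ along the meridian of $K$, and this slope meets the meridian of the dual knot once because the surgery on $K$ is integral. By Lemma~\ref{lem:dp}, $Y$ has a genus-two Heegaard surface with a doubly primitive curve. This property does not depend on the orientation of $Y$, so the second sentence of Theorem~\ref{thm:main} follows from the first.

\section{Genus-two splittings and the triangle group}\label{sec:split}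

Assume \eqref{eq:G}. Recall that $\Sigma$ is Seifert fibered over $S^2$ with three exceptional fibers of multiplicities $a_1,a_2,a_3$. Removing fibered neighborhoods $V_1,V_2,V_3$ of these fibers leaves a pair of pants times $S^1$. If $h$ is the regular fiber and $q_1,q_2,q_3$ are the boundary curves of a section, with $q_1q_2q_3=1$, then the meridian of $V_i$ is $a_iq_i+b_ih$ for some integer $b_i$, and
\[
\pi_1(\Sigma)=\langle q_1,q_2,q_3,h\mid h\text{ central},\ q_1q_2q_3=1,\ q_i^{a_i}h^{b_i}=1\rangle .
\]
The quotient $\Delta=\pi_1(\Sigma)/\langle h\rangle$ is the orbifold fundamental group of the base, the triangle group of type $(a_1,a_2,a_3)$. It is infinite because $\sum1/a_i<1$. The image in $\Delta$ of a loop that avoids the exceptional fibers is read off from its projection to the base.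

\subsection*{All genus-two splittings are vertical}

A Heegaard splitting is \emph{reducible} if some essential simple closed curve on the surface bounds a disk in both handlebodies. By the theorem of Moriah and Schultens \cite{MS}, every irreducible Heegaard splitting of $\Sigma$ is \emph{vertical} or \emph{horizontal}; for genus two see also \cite{BCZ}. We recall the two notions as we use them.

First, every genus-two splitting of $\Sigma$ is irreducible. Otherwise the two disks form a sphere meeting the surface in the curve. If the curve does not separate the surface, the sphere does not separate $\Sigma$, which is impossible as $H_1(\Sigma)=0$. If it separates, $\Sigma$ is a connected sum of two manifolds with genus-one splittings, and $\pi_1(\Sigma)$ is a free product of two cyclic groups. As $\pi_1(\Sigma)$ is perfect, both are trivial; but $\pi_1(\Sigma)$ maps onto the infinite group $\Delta$.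

In a \emph{horizontal} splitting one handlebody is $S\times I$, where $S$ is a fiber of a fibration over the circle of the exterior of some Seifert fiber, and $S$ is transverse to the Seifert fibers. The genus is $1-\chi(S)$. The projection makes $S$ an orbifold cover of the base of that exterior. Since $S$ has no cone points, the local degree over a cone point of order $a_i$ is $a_i$, so the degree of the cover is divisible by the multiplicity of each exceptional fiber in the exterior, hence by their product. If the removed fiber is exceptional and the other two have multiplicities $a',a''$, then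
\[
-\chi(S)\ \ge\ a'a''\Bigl(1-\frac1{a'}-\frac1{a''}\Bigr)=(a'-1)(a''-1)-1\ \ge\ 6\cdot7-1=41 .
\]
If the removed fiber is regular, then $-\chi(S)\ge a_1a_2a_3\bigl(2-\sum1/a_i\bigr)>1$. In both cases the genus exceeds $2$.

A \emph{vertical} splitting comes from a decomposition $S^2=D\cup E\cup T$ of the base. Here $D$ and $E$ are disjoint unions of $n_D$ and $n_E$ disks, each containing at most one cone point, and $T$ is a union of $n_T$ disjoint rectangles without cone points, each meeting $D$ in two opposite sides and $E$ in the other two. Write the circle fiber over $T$ as a union $I_1\cup I_2$ of two intervals. One handlebody is the preimage of $D$ together with $T\times I_1$; the other is the preimage of $E$ together with $T\times I_2$. Each consists of solid tori and $n_T$ one-handles, so it has Euler characteristic $-n_T$ and genus $n_T+1$. The surface $D\cup T$ has Euler characteristic $n_D-n_T$ and meets $E$ along circles, so $n_D-n_T+n_E=2$. In genus two, $n_T=1$ and $n_D+n_E=3$; each of the three disks then contains exactly one cone point. A single $1$-handle connects at most two solid tori, so after exchanging the sides $n_D=2$ and $n_E=1$.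

\subsection*{The two free groups}

Let $(a,b,c)$ be the ordering of $(a_1,a_2,a_3)$ for which the two disks $D_a,D_b$ of $D$ contain the cone points of orders $a,b$. Let $f_a,f_b,f_c$ be the exceptional fibers and $V_a,V_b$ the solid tori over $D_a,D_b$. Then
\[
H_1=V_a\cup N(\tau)\cup V_b ,
\]
where $\tau$ is an arc that projects injectively to a simple arc $\bar\tau$ from $\partial D_a$ to $\partial D_b$, the core of the rectangle. Let $\mathcal A$ be the vertical annulus over $\bar\tau$. Cutting $\Sigma\setminus\operatorname{int}(V_a\cup V_b)$ along $\mathcal A$ gives a fibered solid torus $V_c'$ with core $f_c$, and removing $N(\tau)$ leaves of $\mathcal A$ a disk $\delta_0$. So the second handlebody is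
\[
H_2=V_c'\cup(\delta_0\times[-1,1]),
\]
the solid torus $V_c'$ with one $1$-handle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[fill=gray!20] (0,1.8) circle (0.5); \node at (0,1.8) {$D_a$};
\draw[fill=gray!20] (0,-1.8) circle (0.5); \node at (0,-1.8) {$D_b$};
\draw[very thick] (0,1.3) -- (0,-1.3); \node[right] at (0,0.85) {$\bar\tau$};
\draw[->] (-0.35,0) .. controls (-0.45,0.8) and (-0.9,1.2) .. (-0.9,1.8) arc (180:90:0.9);
\draw (0,2.7) arc (90:0:0.9) .. controls (0.9,0.8) and (0.6,0.3) .. (-0.35,0);
\draw[->] (-0.35,0) .. controls (0.6,-0.3) and (0.9,-0.8) .. (0.9,-1.8) arc (0:-90:0.9);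
\draw (0,-2.7) arc (-90:-180:0.9) .. controls (-0.9,-1.2) and (-0.45,-0.8) .. (-0.35,0);
\fill (-0.35,0) circle (0.05) node[left] {$*$};
\node[right] at (0.9,1.8) {$x$}; \node[right] at (0.9,-1.8) {$y$};
\fill (2.3,0) circle (0.06) node[right] {cone point of order $c$};
\end{tikzpicture}
\caption{The base sphere of $\Sigma$. The handlebody $H_1$ consists of the solid tori over $D_a$ and $D_b$ and a $1$-handle over $\bar\tau$. The clockwise loops $x$ and $y$ at $*$ cross $\bar\tau$ once each, in opposite directions, so $xy$ is homotopic to a loop around $D_a\cup\bar\tau\cup D_b$ that does not cross $\bar\tau$.}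
\label{fig:base}
\end{figure}

Draw $\bar\tau$ vertically, with $D_a$ on top, and take the base point $*$ immediately to its left (Figure~\ref{fig:base}). Let $x$ and $y$ be the clockwise loops at $*$ that run close to $\bar\tau$, go once around $D_a$ and $D_b$ respectively, and cross $\bar\tau$ once. The loop $x$ ends by crossing $\bar\tau$ from right to left and $y$ begins by crossing it from left to right. Hence $xy$ (first $x$, then $y$) is homotopic to a loop around $D_a\cup\bar\tau\cup D_b$ that lies in the base disk of $V_c'$ and is parallel to its boundary. With $z=(xy)^{-1}$,
\begin{equation}\label{eq:Delta}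
\Delta=\langle x,y,z\mid x^a=y^b=z^c=xyz=1\rangle ,
\end{equation}
and $\langle z\rangle$ is the image of $\pi_1(V_c')$. The loop $x$ is also homotopic to the loop that takes the short path from $*$ to $\bar\tau$, runs along $\bar\tau$ to $\partial D_a$, goes once around $\partial D_a$ and returns; the same holds for $y$ and $D_b$. Take base points on $\tau$ for $H_1$ and over $*$ for $H_2$, joined by a short path. Then:
\begin{itemize}
\item $\pi_1(H_1)$ is free on the cores $f_a,f_b$, joined to the base point along $\tau$, and $f_a\mapsto x^u$, $f_b\mapsto y^v$ for some $u,v$;
\item $\pi_1(H_2)$ is free on $f_c$ and a loop $\theta$ that lies over $x$, runs in $V_c'$ and crosses the $1$-handle once through $\delta_0$; here $\theta\mapsto x$ and $f_c\mapsto z^w$ for some $w$.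
\end{itemize}

The exponents are determined by the fact that $\Sigma$ is a homology sphere. A core of $V_i$ is isotopic to a curve $r_iq_i+s_ih$ on $\partial V_i$ that meets the meridian once, so $a_is_i-b_ir_i=\pm1$. Its image in $\Delta$ is $q_i^{r_i}$, with $b_ir_i\equiv\pm1\pmod{a_i}$. Abelianizing the presentation of $\pi_1(\Sigma)$ gives $1=|H_1(\Sigma)|=|b_1\hat a_1+b_2\hat a_2+b_3\hat a_3|$. Since $a_i$ divides $\hat a_j$ for $j\neq i$, this yields $b_i\hat a_i\equiv\pm1\pmod{a_i}$, and therefore $r_i\equiv\pm\hat a_i\pmod{a_i}$. Choosing the section so that the $q_i$ project to $x,y,z$, we obtain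
\[
u\equiv\pm bc\pmod a,\qquad v\equiv\pm ac\pmod b,\qquad w\equiv\pm ab\pmod c .
\]
This is the meaning of \eqref{eq:G}: the residue $\pm\hat a_i$ is the power of the elementary rotation that the $i$-th exceptional fiber represents in $\Delta$. In particular
\begin{equation}\label{eq:uvw}
\begin{gathered}
a,b,c\ge7,\qquad \gcd(u,a)=\gcd(v,b)=\gcd(w,c)=1,\\
u\not\equiv\pm1,\pm2\pmod a,\qquad v\not\equiv\pm1,\pm2\pmod b,\qquad w\not\equiv\pm1\pmod c .
\end{gathered}
\end{equation}

\subsection*{Reduction to group theory}

Let $\mathbb F$ be the free group on $s,t$. For $W\in\mathbb F$ and $g,g'\in\Delta$ let $W(g,g')$ be the image of $W$ under $s\mapsto g$, $t\mapsto g'$, and let $\mathcal P(g,g')\subset\Delta$ be the set of conjugates of the elements $W(g,g')$ with $W$ primitive. The set $\mathcal P(g,g')$ is closed under inversion. It does not change if $(g,g')$ is replaced by the image of another basis of $\mathbb F$.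

\begin{proposition}\label{prop:alg}
Let $\Delta$ be given by \eqref{eq:Delta} and let \eqref{eq:uvw} hold. Then $\mathcal P(x^u,y^v)\cap\mathcal P(x,z^w)=\emptyset$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:alg}]
Every genus-two splitting of $\Sigma$ is of the form $H_1\cup H_2$ above, for some ordering $(a,b,c)$, and \eqref{eq:uvw} holds for every ordering. A doubly primitive curve determines a conjugacy class in $\Delta$. This class lies in $\mathcal P(x^u,y^v)$ because the curve is primitive in $H_1$, and in $\mathcal P(x,z^w)$ because it is primitive in $H_2$. This contradicts the proposition. The statement about $K_{p,k}$ was deduced in Section~\ref{sec:dp}.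
\end{proof}

\begin{remark}\label{rem:sharp}
None of the noncongruences in \eqref{eq:uvw} can be dropped from Proposition~\ref{prop:alg}. Let $\bar u,\bar v,\bar w$ be inverses of $u,v,w$ modulo $a,b,c$. The words $s^{\pm1}t^n$, $t^ns$ and $s^nt^{\pm1}$ are primitive for all $n$, so $\mathcal P(x^u,y^v)$ contains all $x^{\pm u}y^n$ and $x^ny^{\pm v}$, and $\mathcal P(x,z^w)$ contains all $xz^n$, $z^nx$ and $x^nz^{\pm w}$. A common element is $x$ if $u\equiv\pm1$; it is $y^{-1}=zx$ if $v\equiv\pm1$; it is $x^2y=xz^{-1}$ if $u\equiv\pm2$; it is $x^{-1}y^{-2}$, a conjugate of $z^2x=y^{-1}x^{-1}y^{-1}$, if $v\equiv\pm2$; and it is $x^uy=x^{u-1}z^{-1}$ if $w\equiv\pm1$. Such a coincidence in $\Delta$ does not by itself produce a curve on the Heegaard surface; it only shows where this method stops. The condition $w\not\equiv\pm2$ is not needed for the ordering $(a,b,c)$; it is needed for the orderings in which $f_c$ lies in $H_1$.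
\end{remark}

\section{The shortest words}\label{sec:model}

An \emph{alternating word} is a product $U=\prod_{l=1}^rx^{\alpha_l}y^{\beta_l}$ with $r\ge1$, all $\alpha_l\not\equiv0\pmod a$ and all $\beta_l\not\equiv0\pmod b$. Its factors $x^{\alpha_l}$, $y^{\beta_l}$ are the \emph{syllables}; exponents are read modulo $a$ and $b$. We read the syllables cyclically, since a cyclic permutation changes the element only by conjugation. In the free product $\langle x\mid x^a\rangle*\langle y\mid y^b\rangle$, the group obtained from \eqref{eq:Delta} by omitting $z^c=1$, two alternating words are conjugate only if their cyclic sequences of syllables agree. Suppose for the moment that syllables can be compared in $\Delta$ too, and let us test Proposition~\ref{prop:alg} on the primitive words $s^{\pm1}t^n$ and $s^nt^{\pm1}$, for $(a,b,c)=(8,9,13)$. Here $u\equiv\pm3$, $v\equiv\pm4$, $w\equiv\pm6$.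

On the side of $H_1$ these words give $x^{\pm3}y^\beta$ and $x^\alpha y^{\pm4}$. On the side of $H_2$ they give, up to inversion and conjugacy, $xz^m$ and $x^\alpha z^{-6}$ with $m$ and $\alpha$ arbitrary. We rewrite these in $x$ and $y$, using $z^{-1}=xy$. The second is
\[
x^\alpha z^{-6}=x^{\alpha+1}\,y\,(xy)^5 ,
\]
and it has syllables $x$ and $y$ with exponent $1$. The first is conjugate to $z^mx$. For $m=0$ and $m=1$ this is $x$ and $y^{-1}$, rotations through the smallest angles, which are not conjugate to the rotations $x^{\pm3}$, $y^{\pm4}$ and not to elements of infinite order. For $2\le m\le12$ there are two ways to write it: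
\[
z^mx=(xy)^{13-m}x\ \sim\ x^2y\,(xy)^{12-m},\qquad z^mx=y^{-1}(x^{-1}y^{-1})^{m-1}\ \sim\ y^{-2}x^{-1}(y^{-1}x^{-1})^{m-2},
\]
where $\sim$ denotes conjugacy. All exponents are $\pm1$ or $\pm2$. So each alternating word from $H_2$ has an $x$-syllable other than $x^{\pm3}$ and a $y$-syllable other than $y^{\pm4}$, while in a word from $H_1$ all $x$-syllables are $x^{\pm3}$ or all $y$-syllables are $y^{\pm4}$. The exponent $2$ arises when two letters merge, and this is why \eqref{eq:G} excludes $\pm2$.

The display also shows the difficulty. In $\Delta$ one conjugacy class has several alternating words, and choosing a shortest word does not restore uniqueness: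

\begin{example}\label{ex:tie}
For $m=7$ the class of $z^7x$ contains $x^2y(xy)^5$ and $y^{-2}x^{-1}(y^{-1}x^{-1})^5$. Both have $12$ syllables, and each contains only $11$ consecutive letters of the relator $(xy)^{\pm13}$, fewer than half of its $26$ letters.
\end{example}

The way out is that the words from $H_1$ are much further from the relator: they never contain two consecutive syllables $x,y$ or $x^{-1},y^{-1}$. Proposition~\ref{prop:rigid} below shows that such a word is the only word in its conjugacy class that contains fewer than half of the relator.

\section{Normal forms for images of primitive elements}\label{sec:prim}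

We use Nielsen's theorem that the kernel of $\operatorname{Aut}(\mathbb F)\to GL_2(\mathbb Z)$ consists of the inner automorphisms. The length of an element of $\mathbb F$ is the length of its reduced word.

\begin{lemma}\label{lem:P}
Let $W\in\mathbb F$ be primitive, cyclically reduced and not one of $s^{\pm1},t^{\pm1}$. Then, up to cyclic permutation,
\[
W=\prod_{l=1}^rs^\epsilon t^{\delta n_l}\qquad\text{or}\qquad W=\prod_{l=1}^rt^\delta s^{\epsilon n_l},
\]
with $\epsilon,\delta\in\{\pm1\}$, $r\ge1$ and all $n_l\in\{n,n+1\}$ for some $n\ge1$.
\end{lemma}

\begin{proof}
Two primitive elements $W_1,W_1'$ with the same image in $\mathbb Z^2$ are conjugate. To see this, extend them to bases $(W_1,W_2)$ and $(W_1',W_2')$. In $\mathbb Z^2$ we have $[W_2']=\pm[W_2]+d[W_1]$ for some $d$; replacing $W_2$ by $W_2^{\pm1}W_1^d$ we get $[W_2]=[W_2']$. The automorphism taking one basis to the other acts trivially on $\mathbb Z^2$, so it is inner. Since conjugate cyclically reduced words are cyclic permutations of each other, it suffices to find, for each coprime pair $(p,q)$ of exponent sums, one primitive word of the stated form. Inverting generators, we may assume $p,q\ge0$; if $pq=0$, the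 word is a letter.

We show by induction on $p+q$ that for $q\ge p\ge1$ there is such a word $\prod st^{n_l}$, and for $p\ge q\ge1$ such a word $\prod s^{n_l}t$ (a cyclic permutation of the second form). By symmetry let $q\ge p\ge1$, and apply the automorphism $s\mapsto st$, $t\mapsto t$ to a primitive word with exponent sums $(p,q-p)$. If $q=p$, then $p=q=1$ and $s\mapsto st$. If $q-p\ge p$, then $\prod st^{n_l}\mapsto\prod st^{n_l+1}$. If $1\le q-p<p$, then $\prod s^{n_l}t\mapsto\prod(st)^{n_l}t$, in which every $s$ has exponent $1$ and every power of $t$ has exponent $1$ or $2$.
\end{proof}

In $\Delta$ some syllables of $W(g,g')$ may become trivial, and the word may collapse. The next lemma shows that this does not happen if $W$ is chosen as short as possible.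

\begin{lemma}\label{lem:short}
Let $W=\prod s^\epsilon t^{\delta n_l}$ be as in Lemma~\ref{lem:P} and fix an index $l_0$. Then $W'=\prod s^\epsilon t^{\delta(n_l-n_{l_0})}$ is primitive and shorter than $W$, and $W(g,g')=W'(\tilde g,g')$, where $\tilde g^{\,\epsilon}=g^\epsilon g'^{\,\delta n_{l_0}}$. The same holds with the roles of $s$ and $t$ exchanged.
\end{lemma}

\begin{proof}
$W'$ is the image of $W$ under the automorphism $s^\epsilon\mapsto s^\epsilon t^{-\delta n_{l_0}}$, $t\mapsto t$. It is shorter because $|n_l-n_{l_0}|\le1\le n_l$ for all $l$ and $0<n_{l_0}$. The identity holds factor by factor.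
\end{proof}

\begin{lemma}\label{lem:H1}
Every element of $\mathcal P(x^u,y^v)$ is conjugate to one of $x^{\pm u},y^{\pm v}$, or to an alternating word in which all $x$-syllables equal $x^{\epsilon u}$ or all $y$-syllables equal $y^{\delta v}$, for a fixed sign $\epsilon$ or $\delta$.
\end{lemma}

\begin{proof}
Among the primitive $W$ with $W(x^u,y^v)$ conjugate to the given element choose a shortest one. It is cyclically reduced. If it is not a letter, Lemma~\ref{lem:P} applies. Let $W=\prod s^\epsilon t^{\delta n_l}$, so that $W(x^u,y^v)=\prod x^{\epsilon u}y^{\delta vn_l}$. If $y^{vn_{l_0}}=1$ for some $l_0$, then $\tilde g=g$ in Lemma~\ref{lem:short}, and the shorter word $W'$ has the same image, a contradiction. So the image is an alternating word. If $W=\prod t^\delta s^{\epsilon n_l}$, exchange $(s,x^u)$ and $(t,y^v)$.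
\end{proof}

On the side of $H_2$ there is a second way to collapse. The product $xz^m$ is a rotation not only for $m\equiv0$ but also for $m\equiv1$, since $xz$ is conjugate to $zx=y^{-1}$. To rule this out we minimize over two bases at once.

\begin{lemma}\label{lem:H2}
Every element of $\mathcal P(x,z^w)$ is, up to inversion, conjugate to one of the following, with $r\ge1$:
\begin{itemize}
\item[(E)] $x$, $y$ or $z^{w}$;
\item[(a)] $\prod_{l=1}^rxz^{m_l}$ with all $m_l\not\equiv0,1\pmod c$;
\item[(b)] $\prod_{l=1}^rx^{\alpha_l}z^{\delta w}$ with $\delta=\pm1$ fixed and all $\alpha_l\not\equiv0\pmod a$;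
\item[(c)] $\prod_{l=1}^rz^{\delta w}y^{\beta_l}$ with $\delta=\pm1$ fixed and all $\beta_l\not\equiv0\pmod b$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\kappa\in\mathcal P(x,z^w)$. Among all pairs $(W,g)$, with $W$ primitive, $g\in\{x,y^{-1}\}$ and $W(g,z^w)$ conjugate to $\kappa$ or $\kappa^{-1}$, choose one with $W$ shortest; such pairs exist with $g=x$. The word $W$ is cyclically reduced. If it is a letter, we have (E). Otherwise apply Lemma~\ref{lem:P}.

Let $W=\prod t^\delta s^{\epsilon n_l}$. If $g^{n_{l_0}}=1$ for some $l_0$, Lemma~\ref{lem:short} gives a shorter word with the same image. So all $g^{n_l}\ne1$, and $W(g,z^w)=\prod z^{\delta w}g^{\epsilon n_l}$ is of type (c) if $g=y^{-1}$ and conjugate to type (b) if $g=x$.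

Let $W=\prod s^\epsilon t^{\delta n_l}$. The inverse of $W$ is a cyclic permutation of a word of the same form with both signs reversed, so we may assume $\epsilon=1$. Put $\mu_l=\delta wn_l$. Then $W(g,z^w)=\prod gz^{\mu_l}$, and by Lemma~\ref{lem:short} this equals $W'(gz^{\mu_{l_0}},z^w)$ with $W'$ primitive and shorter, for each $l_0$. There are three ways to contradict minimality.
\begin{itemize}
\item If $\mu_{l_0}\equiv0\pmod c$, use the pair $(W',g)$.
\item If $g=x$ and $\mu_{l_0}\equiv1$, then $gz^{\mu_{l_0}}=xz=z^{-1}y^{-1}z$, so $W'(xz,z^w)=z^{-1}W'(y^{-1},z^w)z$; use $(W',y^{-1})$.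
\item If $g=y^{-1}$ and $\mu_{l_0}\equiv-1$, then $gz^{\mu_{l_0}}=y^{-1}z^{-1}=zxz^{-1}$, so the image is $zW'(x,z^w)z^{-1}$; use $(W',x)$.
\end{itemize}
Hence for $g=x$ all $\mu_l\not\equiv0,1$, and (a) holds with $m_l=\mu_l$. For $g=y^{-1}=zx$ all $\mu_l\not\equiv0,-1$, and $\prod zxz^{\mu_l}$ is conjugate to $\prod xz^{\mu_l+1}$, so (a) holds with $m_l=\mu_l+1$.
\end{proof}

\section{Lines in a tiling of the hyperbolic plane}\label{sec:tiling}

For the free product, uniqueness of alternating words comes from an action on a tree, in which a word traces a path without backtracking. For $\Delta$ the tree is replaced by the $1$-skeleton of a tiling by $2c$-gons, and a path can go around a face in two ways. Negative curvature limits what else can happen.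

\subsection*{The tiling}

Let $ABC$ be a triangle in $\mathbb H^2$, in counterclockwise order, with angles $\pi/a,\pi/b,\pi/c$, and let $\sigma_{AB},\sigma_{BC},\sigma_{AC}$ be the reflections in its sides. The images of the triangle under the group generated by these reflections tile $\mathbb H^2$, and the group preserves the labels $A,B,C$ of the vertices. The orientation-preserving subgroup is generated by
\[
x=\sigma_{AC}\sigma_{AB},\qquad y=\sigma_{AB}\sigma_{BC},\qquad z=\sigma_{BC}\sigma_{AC},
\]
the counterclockwise rotations by $2\pi/a,2\pi/b,2\pi/c$ about $A,B,C$, and it has the presentation \eqref{eq:Delta}. This realizes $\Delta$ as a discrete cocompact group; products are compositions of maps. The points $A,B,C$ lie in three different orbits, and their stabilizers are $\langle x\rangle,\langle y\rangle,\langle z\rangle$. In a discrete cocompact group every element of infinite order is \emph{hyperbolic}: it translates along a geodesic axis and fixes exactly the two endpoints of the axis at infinity, and its nontrivial powers fix no point of $\mathbb H^2$.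

Let $e_0$ be the side $AB$, and let $\mathcal T$ be the tiling whose edges are the $ge_0$, $g\in\Delta$. These are all the sides of type $AB$, since $\sigma_{AB}$ fixes $e_0$. The graph is bipartite, with $A$-vertices of degree $a$ and $B$-vertices of degree $b$. A face is the union of the $2c$ triangles around a translate of $C$: a convex $2c$-gon with angles $2\pi/a$ and $2\pi/b$. Edges are geodesic segments, so two vertices are joined by at most one edge. Let $\Phi_0$ be the face centered at $C$. Since $xe_0=\sigma_{AC}e_0$, $y^{-1}e_0=\sigma_{BC}e_0$ and $xy=z^{-1}$ preserves $\Phi_0$, the boundary of $\Phi_0$ reads $\dots,y^{-1}e_0,e_0,xe_0,xye_0,\dots$ in clockwise order (Figure~\ref{fig:face}).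

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \n in {0,...,13} \draw ({257.14+25.714*\n}:2.3) -- ({282.86+25.714*\n}:2.3);
\draw[dashed] (257.14:2.3) -- (0,0) -- (282.86:2.3);
\draw[very thick,->] (308.57:2.3) -- (282.86:2.3) -- (257.14:2.3) -- (231.43:2.3) -- (208:2.27);
\foreach \n in {0,...,6} {\fill ({257.14+51.429*\n}:2.3) circle (0.07); \draw[fill=white] ({282.86+51.429*\n}:2.3) circle (0.07);}
\node[above] at (0,0) {$C$};
\node at (250:1.95) {$A$}; \node at (290:1.95) {$B$};
\node at (270:2.55) {$e_0$}; \node at (244:2.65) {$xe_0$};
\node at (218:2.75) {$xye_0$}; \node at (297:2.8) {$y^{-1}e_0$};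
\end{tikzpicture}
\caption{The face $\Phi_0$ of the tiling $\mathcal T$, a $2c$-gon (schematic, $c=7$), with the triangle $ABC$ dashed. Black vertices are of type $A$, white vertices of type $B$. The bold path through $y^{-1}e_0,e_0,xe_0,xye_0$ makes three turns equal to $+1$ and has the face on its right.}
\label{fig:face}
\end{figure}

\subsection*{Lines and turns}

A \emph{line} is an oriented bi-infinite edge path in $\mathcal T$ without backtracking. At each of its vertices the outgoing edge is obtained from the incoming edge by a counterclockwise rotation through a number of sectors; this number, a nonzero residue modulo $a$ or $b$, is the \emph{turn}. Turns are invariant under $\Delta$. Two consecutive edges lie on a common face exactly when the turn is $\pm1$, because a face has at each of its vertices one corner, bounded by two neighboring edges. The face lies to the right of the path for $+1$ and to the left for $-1$: Figure~\ref{fig:face} shows this for $+1$ at both types of vertices, and reversing a path negates its turns and exchanges its sides. The two sides of an edge belong to different faces. Therefore a path runs along $E$ consecutive boundary edges of one face if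 and only if its $E-1$ turns are all $+1$ or all $-1$.

An alternating word $U=\prod x^{\alpha_l}y^{\beta_l}$ defines the line $\gamma_U$ with edges
\[
\dots,\ U^ne_0,\ U^nx^{\alpha_1}e_0,\ U^nx^{\alpha_1}y^{\beta_1}e_0,\ \dots,\ U^{n+1}e_0,\ \dots\qquad(n\in\mathbb Z).
\]
The edge $gx^\alpha e_0$ is the image of $ge_0$ under the rotation $gx^\alpha g^{-1}$ about $gA$, and likewise for $y$; so the turns of $\gamma_U$ are the exponents $\alpha_1,\beta_1,\dots,\alpha_r,\beta_r$, repeated periodically. The element $U$ shifts $\gamma_U$ forward by $2r$ edges.

\begin{definition}\label{def:red}
A line is \emph{reduced} if every run of consecutive turns $+1$ and every run of consecutive turns $-1$ has length at most $c-1$. It is \emph{transverse} if no turn at an $A$-vertex is $\pm1$, or no turn at a $B$-vertex is $\pm1$. An alternating word $U$ has these properties if $\gamma_U$ does.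
\end{definition}

A reduced line follows a face for at most $c$ edges, half of its boundary. A transverse line follows a face for at most $2$ edges, and so is reduced.

\subsection*{A curvature inequality}

If a line crosses itself, or two lines enclose a region, we obtain a disk or an annulus made of faces. We bound its Euler characteristic by a sum over the faces. Let $R\subset\mathbb H^2$ be a union of faces that is a surface with boundary, and let $\Gamma\subset\Delta$ be a subgroup that preserves $R$, acts freely on $\mathbb H^2$ and has finitely many orbits of faces in $R$. Then $\Gamma$ acts freely on cells, because a finite-sided cell has finite stabilizer fixing a point, and $R/\Gamma$ is a compact surface whose cells are the orbits. We use this with $\Gamma$ trivial or infinite cyclic. Assume that no face of $R$ has its whole boundary in $\partial R$. A \emph{free arc} of a face $\Phi\subset R$ is a maximal chain of consecutive edges of $\partial\Phi$ contained in $\partial R$. If $\Phi$ has $k\ge0$ free arcs, with $E_1,\dots,E_k$ edges, put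
\[
\omega(\Phi)=6-2c+\sum_{i=1}^k(E_i-2).
\]

\begin{lemma}\label{lem:GB}
We have $6\chi(R/\Gamma)\le\sum_\Phi\omega(\Phi)$, the sum over the faces of $R$ modulo $\Gamma$. Moreover:
\begin{enumerate}
\item $\omega(\Phi)\le3$ for every face;
\item $\omega(\Phi)<0$ if $k=0$ or $k\ge3$, and $\omega(\Phi)\le0$ if $k=2$;
\item $\omega(\Phi)<0$ if $k=1$ and $E_1\le c+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $j(v)$ be the number of corners of faces of $R$ at the vertex $v$. Define the curvature of a face to be $6-2c$, of an interior vertex $6-2j(v)$, and of a boundary vertex $3-2j(v)$. (In units of $\pi/3$, these are the curvatures when every corner is given the angle $2\pi/3$.) Let $N$, $E_{\mathrm{int}}$, $E_\partial$, $V_{\mathrm{int}}$, $V_\partial$ be the numbers of orbits of faces, interior and boundary edges, interior and boundary vertices. Then $\sum_vj(v)=2cN=2E_{\mathrm{int}}+E_\partial$ and $E_\partial=V_\partial$. The total curvature is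
\[
6N+6V_{\mathrm{int}}+3V_\partial-3\cdot2cN=6N-6E_{\mathrm{int}}-3E_\partial+6V_{\mathrm{int}}+3V_\partial=6\chi(R/\Gamma).
\]
Interior vertices have $j(v)\in\{a,b\}$ and negative curvature; we discard them. We distribute the curvature of boundary vertices among the free arcs. Each boundary edge lies on exactly one face of $R$, hence in exactly one free arc. A boundary vertex $v$ lies on exactly two boundary edges, and the corners of $R$ at $v$ fill one side of them. So $v$ is an interior vertex of a free arc if and only if $j(v)=1$; its curvature is then $1$, and we give it to that arc. If $j(v)\ge2$, the curvature is at most $-1$, and $v$ is an end of a free arc once for each of its two boundary edges; we charge $-1/2$ to each of the two ends. A free arc with $E$ edges has $E-1$ interior vertices and two ends, so it receives $E-2$. This proves the inequality.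

If $k=0$, then $\omega=6-2c<0$. If $k\ge1$, the free arcs are separated by at least $k$ edges not in $\partial R$, so $\sum E_i\le2c-k$ and $\omega\le6-3k$. This gives (1) and (2). If $k=1$, then $\omega=E_1-(2c-4)$, and $c+2<2c-4$ because $c\ge7$.
\end{proof}

Part (3) is the place where $c\ge7$ is used. The proof also shows that an interior vertex of a free arc lies on only one face of $R$.

\begin{lemma}\label{lem:embed}
\begin{enumerate}
\item A reduced line has no repeated vertices. If $U$ is a reduced alternating word, then $U\in\Delta$ is hyperbolic.
\item There is no simple closed edge path $Q'\cup Q''$ in which $Q'$ is a subpath of a reduced line and $Q''$ is a subpath of a transverse line.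
\end{enumerate}
\end{lemma}

\begin{proof}
A simple closed edge path bounds a disk $D$ that is a finite union of faces. If $D$ is not a single face, then no face has its whole boundary in the simple closed curve $\partial D$, and Lemma~\ref{lem:GB} with $\Gamma=1$ gives $\sum\omega(\Phi)\ge6$.

(1) Suppose a vertex repeats, and take a closed subpath of minimal length, from $v_0$ to $v_0$. It has at least three edges, since the line does not backtrack and there are no loops or double edges; so it is a simple closed path, bounding a disk $D$. If $D$ is a face, the line follows it for $2c>c$ edges, which is impossible. Otherwise, a free arc that does not have $v_0$ in its interior is a subpath of the line along one face and has at most $c$ edges. So $\omega\le0$ for all faces except at most one, the face with $v_0$ in the interior of a free arc, and $\sum\omega\le3<6$. Finally, $U$ shifts the embedded line $\gamma_U$ by $2r>0$ edges, so it has infinite order.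

(2) Let $D$ be the disk bounded, and call the two common ends of $Q'$ and $Q''$ the \emph{corners}. If $D$ is a face, then $2c\le c+2$, which is false. Otherwise consider a face with $k=1$. If its free arc has no corner in its interior, it lies in $Q'$ or in $Q''$, and $E_1\le c$. If it has exactly one, it is made of a piece of $Q'$ and a piece of $Q''$, and $E_1\le c+2$. In both cases $\omega<0$. At most one face has both corners in the interior of a free arc, and for it $\omega\le3$. Again $\sum\omega\le3<6$.
\end{proof}

\begin{proposition}\label{prop:rigid}
Let $U$ be a transverse and $U'$ a reduced alternating word. If $U$ and $U'$ are conjugate in $\Delta$, then their cyclic sequences of syllables agree.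
\end{proposition}

Example~\ref{ex:tie} exhibits two conjugate reduced words with different syllables, so it is not enough to assume that both words are reduced.

\begin{proof}
Let $g=U'=g_0Ug_0^{-1}$, $\gamma=g_0\gamma_U$ and $\gamma'=\gamma_{U'}$. The line $\gamma$ has the turns of $U$, and $g$ shifts both lines forward. By Lemma~\ref{lem:embed}(1), both lines are embedded and $g$ is hyperbolic, with fixed points $\xi^\pm$ at infinity. Each line is the union of the $\langle g\rangle$-translates of a finite path, so it lies in the closed $d$-neighborhood $N_d$ of the axis for some $d$, and its ends converge to $\xi^+$ and $\xi^-$. We show that $\gamma=\gamma'$.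

\emph{Case 1: the lines share a vertex.} The set of shared vertices is $g$-invariant, so it is unbounded in both directions along $\gamma'$. Suppose an edge $e$ of $\gamma'$ is not in $\gamma$, and let $Q'$ be the maximal subpath of $\gamma'$ containing $e$ with no interior vertex on $\gamma$. It is finite, and its two ends are distinct vertices of $\gamma$. No edge of $Q'$ lies in $\gamma$: either $Q'=e$, or every edge of $Q'$ has an endpoint off $\gamma$. Let $Q''$ be the segment of $\gamma$ between the ends of $Q'$. Then $Q'\cup Q''$ is a simple closed path, contrary to Lemma~\ref{lem:embed}(2). So $\gamma'\subset\gamma$, and since both are embedded bi-infinite paths, $\gamma'=\gamma$.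

\emph{Case 2: the lines are disjoint.} Now there is no disk, and we use the annulus between the lines modulo $g$. The set $J=\gamma\cup\gamma'\cup\{\xi^\pm\}$ is a Jordan curve in the closed disk $\mathbb H^2\cup\partial\mathbb H^2$. Let $R\subset\mathbb H^2$ be the union of its inside with $\gamma\cup\gamma'$. It is a union of faces, it is a closed disk minus two boundary points, so homeomorphic to $\mathbb R\times[0,1]$, and it is $g$-invariant because $g$ preserves $\gamma$ and $\gamma'$. The set $N_d\cup\{\xi^\pm\}$ is a closed disk containing $J$, so it contains the inside of $J$; thus $R\subset N_d$. As $N_d/\langle g\rangle$ is compact, $R$ has finitely many $\langle g\rangle$-orbits of faces. The quotient $R/\langle g\rangle$ is a compact orientable surface with fundamental group $\mathbb Z$, an annulus, so $\chi=0$. No face has its whole boundary in $\partial R=\gamma\sqcup\gamma'$, which contains no closed curve. Lemma~\ref{lem:GB} gives $\sum\omega(\Phi)\ge0$.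

A free arc is connected, so it lies in $\gamma$, with at most $2$ edges, or in $\gamma'$, with at most $c$ edges. Hence $\omega\le0$ for all faces. Let $\Phi$ be the face of $R$ along some edge of $\gamma$. If $k=1$ or $k\ge3$, then $\omega(\Phi)<0$. If $k=2$, then $\omega(\Phi)\le6-2c+(2-2)+(c-2)=4-c<0$. So $\sum\omega<0$, and this case does not occur.

Thus $\gamma=\gamma'$ as subsets. The translation $g$ moves forward along both, so the orientations agree, and it shifts both by exactly one period. The turns of an oriented line are determined by the line, so the cyclic sequences of syllables agree.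
\end{proof}

\section{Comparison of the two sides}\label{sec:end}

The alternating words of Lemma~\ref{lem:H1} are transverse, because $u\not\equiv\pm1\pmod a$ and $v\not\equiv\pm1\pmod b$. To apply Proposition~\ref{prop:rigid} we need reduced words in $x,y$ for the types in Lemma~\ref{lem:H2}. Since $a,b\ge7$, the exponents $\pm2$ are not congruent to $0$ or $\pm1$; a syllable $x^{\pm2}$ or $y^{\pm2}$ is therefore nontrivial and interrupts every run of turns $+1$ or $-1$.

\begin{lemma}\label{lem:reduced}
Every element of type \textup{(a)}, \textup{(b)} or \textup{(c)} in Lemma~\ref{lem:H2} is, up to inversion, conjugate to a reduced alternating word that has an $x$-syllable in $\{x^{\pm1},x^{\pm2}\}$ and a $y$-syllable in $\{y^{\pm1},y^{\pm2}\}$.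
\end{lemma}

\begin{proof}
\emph{Types \textup{(b)} and \textup{(c)}.} Write $z^{\delta w}=(xy)^d$ with $|d|\le c/2$, so $d\equiv\pm w\pmod c$. By \eqref{eq:uvw}, $|d|\ge2$; this is where $w\not\equiv\pm1$ is used. Also $|d|\ne c/2$, because $\gcd(d,c)=1$; hence $2|d|\le c-1$. The inverse of an element of type (b) or (c) is conjugate to one of the same type with $\delta$ and the exponents negated and the order reversed, so we may assume $d\ge2$.

For type (b),
\[
\prod x^{\alpha_l}(xy)^d=\prod x^{\alpha_l+1}\cdot y(xy)^{d-1}.
\]
Call $y(xy)^{d-1}$ a block; it has $2d-1\ge3$ letters. If $\alpha_l+1\not\equiv0$, then $x^{\alpha_l+1}$ is a syllable, and it is not $x^1$ because $\alpha_l\not\equiv0$. If $\alpha_l+1\equiv0$, the last $y$ of one block and the first $y$ of the next merge to $y^2$. The first and last letters of a block are different letters, so nothing else merges, and we obtain an alternating word. Each block contains $d-1\ge1$ syllables $x$, and every $y$-syllable is $y$ or $y^2$. A run of turns $+1$ lies within one block, so its length is at most $2d-1\le c-2$. A turn $-1$ can only be a syllable $x^{\alpha_l+1}=x^{-1}$, and its neighbors are not $-1$. So the word is reduced.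

For type (c),
\[
\prod(xy)^dy^{\beta_l}=\prod(xy)^{d-1}x\cdot y^{\beta_l+1}.
\]
The blocks $(xy)^{d-1}x$ again have $2d-1\ge3$ letters and are separated by a syllable $y^{\beta_l+1}\ne y$, or, where $\beta_l+1\equiv0$, merged through $x^2$. Each block contains $d-1\ge1$ syllables $y$, every $x$-syllable is $x$ or $x^2$, and the runs are bounded as in type (b).

\emph{Type \textup{(a)}.} Take $2\le m_l\le c-1$ and put $\rho_l=c-m_l\ge1$, $\lambda_l=m_l-1\ge1$, so that $\rho_l+\lambda_l=c-1$. The element is conjugate to $\prod z^{m_l}x$, and each factor can be written in two modes:
\[
z^{m_l}x=(xy)^{\rho_l}x\quad(\text{mode R}),\qquad z^{m_l}x=y^{-1}(x^{-1}y^{-1})^{\lambda_l}\quad(\text{mode L}).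
\]
These are the two ways around $\Phi_0$ from $e_0$ to $z^{m_l}xe_0$, with $2\rho_l+1$ steps clockwise or $2\lambda_l+1$ steps counterclockwise. Choose a mode for each $l$, with indices read cyclically. An R-block begins and ends with $x$, and an L-block begins and ends with $y^{-1}$. At a junction of two R-blocks the end letters merge to $x^2$; at a junction of two L-blocks they merge to $y^{-2}$; at a \emph{mixed} junction, $x\cdot y^{-1}$ or $y^{-1}\cdot x$, nothing merges. Blocks have at least three letters, so their first and last letters are different letters. For every choice of modes we thus get an alternating word with all $x$-syllables in $\{x^{\pm1},x^2\}$ and all $y$-syllables in $\{y^{\pm1},y^{-2}\}$. It has $r$ junctions, and its number of syllables is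
\[
N=\sum_{\mathrm R}2\rho_l+\sum_{\mathrm L}2\lambda_l+\#\{\text{mixed junctions}\}.
\]
Let $\nu_l\in\{0,1,2\}$ be the number of mixed junctions among the junctions at the two ends of block $l$. A run of turns $+1$ lies within one R-block, which contributes its $2\rho_l-1$ inner letters and the $\nu_l$ end letters that do not merge; so it has length at most $2\rho_l-1+\nu_l$. A run of turns $-1$ lies within one L-block and has length at most $2\lambda_l-1+\nu_l$.

Choosing the shorter mode block by block is not quite enough: if $\rho_l=\lambda_l$, an R-block between two L-blocks gives a run of length $c$. We choose the modes so that $N$ is minimal. Let block $l$ be in mode R. If $r\ge2$, its two junctions are distinct, and switching it to mode L changes $N$ by $2\lambda_l-2\rho_l+(2-\nu_l)-\nu_l\ge0$. Hence $\rho_l+\nu_l\le\lambda_l+1$ and $2\rho_l-1+\nu_l\le\rho_l+\lambda_l=c-1$. If $r=1$, then $\nu_1=0$ in both modes, minimality gives $\rho_1\le\lambda_1$, and $2\rho_1-1\le c-2$. For a block in mode L, exchange $\rho_l$ and $\lambda_l$ in these inequalities. So all runs have length at most $c-1$, and the word is reduced.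
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:alg}]
Suppose $\kappa$ lies in both sets. Both sets are closed under inversion, so after replacing $\kappa$ by $\kappa^{-1}$ if necessary, Lemmas~\ref{lem:H2} and~\ref{lem:reduced} show that $\kappa$ is conjugate either to one of $x,y,z^w$ or to a reduced alternating word $U'$ as in Lemma~\ref{lem:reduced}. By Lemma~\ref{lem:H1}, $\kappa$ is also conjugate either to one of $x^{\pm u},y^{\pm v}$ or to a transverse alternating word $U$ in which all $x$-syllables equal $x^{\epsilon u}$ or all $y$-syllables equal $y^{\delta v}$.

Suppose $\kappa$ has finite order. Reduced words have infinite order by Lemma~\ref{lem:embed}(1), so one of $x^{\pm u},y^{\pm v}$ is conjugate to one of $x,y,z^w$. All these elements are nontrivial rotations, each with a unique fixed point $A$, $B$ or $C$, and these points lie in different orbits. So $x^{\pm u}$ is conjugate to $x$, or $y^{\pm v}$ is conjugate to $y$. In the first case the conjugating element fixes $A$, so it lies in the abelian group $\langle x\rangle$, and $x^{\pm u}=x$, contrary to $u\not\equiv\pm1\pmod a$. In the second case the conjugating element lies in $\langle y\rangle$, and $v\equiv\pm1\pmod b$,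 which is also excluded.

Suppose $\kappa$ has infinite order. Then it is conjugate to both $U$ and $U'$, and by Proposition~\ref{prop:rigid} these have the same syllables. So all $x$-syllables of $U'$ equal $x^{\epsilon u}$, or all its $y$-syllables equal $y^{\delta v}$. But $U'$ has an $x$-syllable in $\{x^{\pm1},x^{\pm2}\}$ and a $y$-syllable in $\{y^{\pm1},y^{\pm2}\}$, while $u\not\equiv\pm1,\pm2\pmod a$ and $v\not\equiv\pm1,\pm2\pmod b$. This contradiction proves the proposition, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCZ} Boileau, Collins and Zieschang, Ann. Inst. Fourier 41 (1991).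

\bibitem{MS} Moriah and Schultens, Topology 37 (1998).

\bibitem{Tange} Motoo Tange, \emph{Homology spheres yielding lens spaces}, arXiv:1805.03455 (2018).

\end{thebibliography}
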